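\title{Skein algebra modules induced by the quantum trace are not determined by their central characters}

\begin{abstract}
Let $\omega$ be a root of unity of odd order $N>1$. The quantum trace maps the reduced stated skein algebra of a triangulated punctured surface to a quantum torus, the balanced Chekhov--Fock algebra, so every simple module over the quantum torus becomes a module over the skein algebra. We disprove the conjecture that this skein module is determined by its central character: for the once-punctured torus and every odd $N>1$ there is an infinite curve of pairwise non-isomorphic modules with the same central character. We also prove that, on every surface, the conclusion of the conjecture holds as soon as one of the two modules is simple over the skein algebra, and we determine exactly where it fails for the once-punctured torus.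
\end{abstract}

\section{The question and the results}\label{sec:intro}

Throughout, $\omega\in\mathbb C$ is a root of unity of odd order $N>1$ and $(\mathbf\Sigma,\Delta)$ is a triangulated punctured surface. Two algebras are attached to these data; their definitions are recalled in Section~\ref{sec:background}. The \emph{reduced stated skein algebra} $\mathcal S=\overline{\mathcal S}_\omega(\mathbf\Sigma)$ is spanned by links and tangles in the thickened surface and does not depend on $\Delta$. The \emph{balanced Chekhov--Fock algebra} $\mathcal Z_\omega=\mathcal Z_\omega(\mathbf\Sigma,\Delta)$ is a quantum torus built from the edges of $\Delta$. The quantum trace of Bonahon and Wong \cite{BW} is an algebra morphism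
\[
\operatorname{Tr}=\operatorname{Tr}_\omega^\Delta:\ \mathcal S\longrightarrow\mathcal Z_\omega ,
\]
and it restricts to an injective map $\mathfrak z(\mathcal S)\hookrightarrow\mathfrak z(\mathcal Z_\omega)$ between the centers. Let
\[
\mathcal X=\operatorname{Specm}\mathfrak z(\mathcal S),\qquad \mathcal Y=\operatorname{Specm}\mathfrak z(\mathcal Z_\omega),\qquad \pi:\mathcal Y\to\mathcal X,\quad \pi(\chi)=\chi\circ\operatorname{Tr},
\]
where a character of a center is identified with its kernel. For each $\chi\in\mathcal Y$ let $M(\chi)$ be a simple $\mathcal Z_\omega$-module with central character $\chi$. We regard $M(\chi)$ as an $\mathcal S$-module by pulling back the action along $\operatorname{Tr}$.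

A central element $z\in\mathcal S$ acts on $M(\chi)$ by the scalar $\pi(\chi)(z)$. So $\pi(\chi)$ is an isomorphism invariant of the $\mathcal S$-module $M(\chi)$. The following conjecture, posed in \cite{Kor}, says that it is a complete invariant.

\medskip
\noindent\textbf{Conjecture.} \emph{If $\chi_1,\chi_2\in\mathcal Y$ satisfy $\pi(\chi_1)=\pi(\chi_2)$, then the $\mathcal S$-modules $M(\chi_1)$ and $M(\chi_2)$ are isomorphic.}
\medskip

There are good reasons to expect a positive answer. Over the quantum torus $\mathcal Z_\omega$ itself, the central character determines the simple module (Lemma~\ref{lem:azumaya}). In the degenerate case $\omega=1$, for a surface without boundary, both algebras are commutative, $M(\chi)$ is one-dimensional, and $\mathcal S$ acts on it by the character $\pi(\chi)$, so the statement is a tautology. Finally, the statement is true whenever one of the two modules stays simple over $\mathcal S$.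

\begin{theorem}\label{thm:simple}
Let $(\mathbf\Sigma,\Delta)$ be any triangulated punctured surface. If $M(\chi_1)$ is simple as an $\mathcal S$-module and $\pi(\chi_1)=\pi(\chi_2)$, then $M(\chi_1)\cong M(\chi_2)$ as $\mathcal S$-modules.
\end{theorem}

A counterexample must therefore come from a fiber of $\pi$ on which every $M(\chi)$ is reducible. Such fibers exist for the once-punctured torus $\Sigma_{1,1}$. Put $q=\omega^4$, a primitive $N$-th root of unity. In Section~\ref{sec:torus} we show that, for every triangulation of $\Sigma_{1,1}$,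
\[
\mathcal Z_\omega=\mathbb C[H^{\pm1}]\otimes\mathbb C\langle U^{\pm1},V^{\pm1}\rangle/(UV=qVU)
\]
for explicit monomials $U,V,H$, so that $\mathcal Y=(\mathbb C^*)^3$, where $\chi=(a,b,h)$ records the values of $U^N,V^N,H$. The module $M(\chi)=M(a,b,h)$ has dimension $N$.

\begin{theorem}\label{thm:counter}
Let $\mathbf\Sigma=\Sigma_{1,1}$ with any triangulation, let $N>1$ be odd, and let $\mathcal C$ be the infinite curve $\{(a,b)\in(\mathbb C^*)^2:\ a^2+b^{-2}=-1\}$. Then $\pi(a,b,q)$ is the same point of $\mathcal X$ for all $(a,b)\in\mathcal C$, but the $\mathcal S$-modules $M(a,b,q)$, $(a,b)\in\mathcal C$, are pairwise non-isomorphic. Hence the conjecture is false for every odd $N>1$.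
\end{theorem}

For $\Sigma_{1,1}$ the failure can be located exactly. For $\chi=(a,b,h)$ put $c=h^N$ and
\begin{equation}\label{eq:x}
x_1=b+\frac1b+\frac{a^2b}{c},\qquad x_2=\frac{c}{ab}+\frac{ab}{c}+\frac ba,\qquad x_3=a+\frac1a+\frac{c}{ab^2}.
\end{equation}
The algebra $\mathcal S$ is generated by three curves $X_1,X_2,X_3$, and we will see that the eigenvalues of $X_i$ on $M(\chi)$ are the numbers $s+s^{-1}$ with $s^N+s^{-N}=x_i$. Define two subsets of $\mathcal Y$:
\begin{align*}
\mathcal Q&=\{\chi:\ x_1=x_2=x_3=0,\ h^N=1,\ h\neq1\},\\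
\mathcal K&=\{\chi:\ x_1,x_2,x_3\in\{2,-2\},\ h^N=-1,\ h\neq-1\}.
\end{align*}
Let $\mathcal Q_h$ be the part of $\mathcal Q$ with $h$ fixed, and, for $\sigma\in\{\pm1\}^3$, let $\mathcal K_{h,\sigma}$ be the part of $\mathcal K$ with $h$ fixed and $x_i=2\sigma_i$. The set $\mathcal Q_h$ is given by $a^2b^2+b^2+1=0$ (Lemma~\ref{lem:curves}), so the curve of Theorem~\ref{thm:counter} is $\mathcal Q_q$.

\begin{theorem}\label{thm:exact}
Let $\mathbf\Sigma=\Sigma_{1,1}$ and let $N>1$ be odd.
\begin{enumerate}
\item[(i)] If $\chi\notin\mathcal Q\cup\mathcal K$, then $M(\chi)$ is a simple $\mathcal S$-module, and $M(\chi')\cong M(\chi)$ whenever $\pi(\chi')=\pi(\chi)$.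
\item[(ii)] The map $\pi$ is constant on each of the curves $\mathcal Q_h$ and $\mathcal K_{h,\sigma}$ with $\sigma_1\sigma_2\sigma_3=1$, and these curves are infinite; if $\sigma_1\sigma_2\sigma_3=-1$, then $\mathcal K_{h,\sigma}=\emptyset$. For $\chi\in\mathcal Q_{q^k}$, $1\le k\le N-1$, the module $M(\chi)$ has two composition factors, of dimensions $k$ and $N-k$, which depend only on $h$.
\item[(iii)] If $\chi\in\mathcal Q\cup\mathcal K$ and $M(\chi')\cong M(\chi)$ as $\mathcal S$-modules, then $\chi'=\chi$.
\end{enumerate}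
\end{theorem}

\begin{corollary}\label{cor:exact}
Let $\mathbf\Sigma=\Sigma_{1,1}$. If $\chi_1\neq\chi_2$ and $\pi(\chi_1)=\pi(\chi_2)$, then $M(\chi_1)\cong M(\chi_2)$ if and only if $\chi_1\notin\mathcal Q\cup\mathcal K$. The conjecture holds exactly on the fibers of $\pi$ that avoid $\mathcal Q\cup\mathcal K$, and $M(\chi)$ is not simple for $\chi\in\mathcal Q\cup\mathcal K$.
\end{corollary}

\begin{proof}
The first statement is (i) and (iii). If $\chi\in\mathcal Q\cup\mathcal K$, then by (ii) the fiber of $\chi$ contains a point $\chi'\ne\chi$, and $M(\chi')\not\cong M(\chi)$ by (iii). So the conjecture fails on this fiber, and $M(\chi)$ is not simple by Theorem~\ref{thm:simple}. On the other fibers the conjecture holds by (i).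
\end{proof}

On $\mathcal Q_h$ the central character and the composition factors are thus constant, and only the extension between the two factors varies. We make no claim about which other connected surfaces admit counterexamples.

Theorem~\ref{thm:counter} has a short proof (Section~\ref{sec:counter}) that uses only the explicit formulas of Section~\ref{sec:torus}: at $h=q$ the three generators of $\mathcal S$ acquire a common right factor, which is singular along $\mathcal C$. Theorem~\ref{thm:simple} is proved in Section~\ref{sec:simple} with a central polynomial for matrix algebras. Theorem~\ref{thm:exact} is proved in Sections~\ref{sec:ladder} and~\ref{sec:exact} by following the eigenvectors of $X_1$ under a raising and a lowering operator.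

\section{Skein algebras, quantum tori, and the quantum trace}\label{sec:background}

A \emph{punctured surface} is a compact oriented surface $\Sigma$ with a finite set $\mathcal P\subset\Sigma$ of punctures that meets every boundary component. A \emph{triangulation} $\Delta$ presents $\Sigma$ as a finite union of triangles glued along pairs of sides, with vertex set $\mathcal P$.

\subsection*{The skein algebra}
Put $A=\omega^{-2}$. If $\Sigma$ has no boundary, $\mathcal S$ is the Kauffman bracket skein algebra. It is the complex vector space spanned by isotopy classes of framed links in $(\Sigma\setminus\mathcal P)\times(0,1)$, drawn as diagrams on $\Sigma\setminus\mathcal P$, modulo two relations. A diagram with a crossing equals $A$ times one smoothing plus $A^{-1}$ times the other, where the smoothing with coefficient $A$ joins the two regions swept by the overstrand when it turns counterclockwise; and a disjoint loop bounding a disk in $\Sigma\setminus\mathcal P$ can be removed at the cost of the factor $-A^2-A^{-2}$. The product stacks the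 first link above the second. Smoothing all crossings shows that $\mathcal S$ is spanned by \emph{multicurves}, that is, unions of disjoint simple closed curves none of which bounds a disk. If $\Sigma$ has boundary, links are replaced by tangles whose endpoints lie over the boundary and carry signs; we refer to \cite{CL} for the definition of the reduced stated skein algebra, since only the properties (T1) and (T2) below are used.

\subsection*{The balanced Chekhov--Fock algebra}
To a triangle with sides $1,2,3$ in counterclockwise order attach the algebra generated by $Z_1^{\pm1},Z_2^{\pm1},Z_3^{\pm1}$ with $Z_iZ_{i+1}=\omega^2Z_{i+1}Z_i$ (indices mod $3$). In the tensor product of these algebras over all triangles, attach to each edge $e$ of $\Delta$ the element $Z_e$ formed from the generators of the sides that are glued to $e$; for an edge between two distinct triangles $\tau,\tau'$ it is $Z_e=Z_{e,\tau}\otimes Z_{e,\tau'}$. If $Y_1,\dots,Y_r$ satisfy $Y_iY_j=\omega^{2c_{ij}}Y_jY_i$, their \emph{Weyl-ordered product} $[Y_1\cdots Y_r]=\omega^{-\sum_{i<j}c_{ij}}Y_1\cdots Y_r$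 does not depend on the order of the factors. For an integer-valued function $k$ on the edges put $Z^k=[\prod_eZ_e^{k(e)}]$. Then
\[
Z^kZ^l=\omega^{(k,l)}Z^{k+l}
\]
for an integral skew form $(\ ,\ )$. Let $\Lambda$ be the lattice of those $k$ whose sum over the three sides of each triangle is even. The algebra $\mathcal Z_\omega$ has basis $Z^k$, $k\in\Lambda$.

The building block of such an algebra is the rank-two quantum torus $\mathbb T_\zeta=\mathbb C\langle U^{\pm1},V^{\pm1}\rangle/(UV=\zeta VU)$, with basis $U^iV^j$.

\begin{lemma}\label{lem:azumaya}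
\begin{enumerate}
\item[(a)] Let $\zeta$ be a primitive $n$-th root of unity. The center of $\mathbb T_\zeta$ is $\mathbb C[U^{\pm n},V^{\pm n}]$, and $\mathbb T_\zeta/(U^n-a,V^n-b)\cong M_n(\mathbb C)$ for all $a,b\in\mathbb C^*$.
\item[(b)] There is an integer $n\geq1$ such that $\mathcal Z_\omega/(\ker\chi)\cong M_n(\mathbb C)$ for every $\chi\in\mathcal Y$. In particular $M(\chi)$ has dimension $n$ and is unique up to isomorphism.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Conjugation by $U$ and by $V$ multiplies $U^iV^j$ by $\zeta^{j}$ and $\zeta^{-i}$, which gives the center. Choose $\theta,\nu_0$ with $\theta^n=a$, $\nu_0^n=b$, and let $\mathbb T_\zeta$ act on the space with basis $f_i$, $i\in\mathbb Z/n$, by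
\begin{equation}\label{eq:model}
Uf_i=\theta f_{i+1},\qquad Vf_i=\nu_if_i,\qquad \nu_i=\nu_0\zeta^{-i}.
\end{equation}
The $n^2$ operators $U^iV^j$, $0\le i,j<n$, are nonzero eigenvectors of the two conjugations with distinct pairs of eigenvalues, so they form a basis of $M_n(\mathbb C)$. The quotient algebra is spanned by the same $n^2$ monomials, so it maps isomorphically onto $M_n(\mathbb C)$.

(b) An integral skew form has a normal form: $\Lambda$ has a basis $u_1,v_1,\dots,u_r,v_r,w_1,\dots,w_t$ in which the only nonzero pairings are $(u_i,v_i)=-(v_i,u_i)=d_i$. Hence $\mathcal Z_\omega\cong\mathbb T_{\zeta_1}\otimes\dots\otimes\mathbb T_{\zeta_r}\otimes\mathbb C[W_1^{\pm1},\dots,W_t^{\pm1}]$ with $\zeta_i=\omega^{2d_i}$ of some order $n_i$. By (a), the center is the Laurent polynomial ring in the $U_i^{n_i},V_i^{n_i},W_j$, and $\mathcal Z_\omega/(\ker\chi)\cong M_{n_1}(\mathbb C)\otimes\dots\otimes M_{n_r}(\mathbb C)=M_n(\mathbb C)$ with $n=\prod n_i$. The algebra $M_n(\mathbb C)$ has a unique simple module.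
\end{proof}

\subsection*{The quantum trace}
We use three properties of $\operatorname{Tr}$.
\begin{enumerate}
\item[(T1)] $\operatorname{Tr}$ is an algebra morphism that maps $\mathfrak z(\mathcal S)$ into $\mathfrak z(\mathcal Z_\omega)$. This is part of the setting of the conjecture.
\item[(T2)] $\operatorname{Tr}$ is injective (\cite{BW} for surfaces without boundary, \cite{CL} for reduced stated skein algebras). This is used only in Section~\ref{sec:simple}.
\item[(T3)] (\cite{BW}) Let $\gamma$ be a simple closed curve that crosses each edge at most once. Then $\operatorname{Tr}(\gamma)$ is the sum, over all assignments of a sign to each edge crossed, of the tensor product of the following contributions of the triangles. An arc of constant height joining a side with generator $Z$ and sign $\sigma$ to the side that follows it in the cyclic order, with generator $Z'$ and sign $\sigma'$, contributes $0$ if $(\sigma,\sigma')=(-,+)$ and $[Z^\sigma Z'^{\sigma'}]$ otherwise.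
\end{enumerate}

\section{The once-punctured torus}\label{sec:torus}

From here on, except in Section~\ref{sec:simple}, $\mathbf\Sigma=\Sigma_{1,1}$. The aim of this section is to replace both algebras and the quantum trace by three explicit elements of a quantum torus.

\begin{lemma}\label{lem:triang}
Up to orientation-preserving homeomorphism, $\Sigma_{1,1}$ has one triangulation: the square $[0,1]^2$ with opposite sides identified and the puncture at the corners, with $e_1$ horizontal, $e_2$ vertical, and $e_3$ the diagonal from $(0,0)$ to $(1,1)$. In both triangles the counterclockwise order of the sides is $e_1,e_2,e_3$.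
\end{lemma}

\begin{proof}
With one vertex, $E$ edges and $F$ triangles we have $1-E+F=0$ and $2E=3F$, so $E=3$ and $F=2$. Suppose two sides of one triangle are glued together. Since the surface is oriented, the gluing fixes their common corner, which then forms by itself a neighborhood of a vertex; but the unique vertex must carry all six corners. So each triangle has the three edges $e_1,e_2,e_3$ as sides. If the counterclockwise orders in the two triangles were opposite, the surface would be the double of a triangle, a sphere with three vertices. So the orders agree, and this determines the gluing. The square is such a gluing: the lower triangle has sides bottom, right, diagonal, and the upper one has sides top, left, diagonal, in counterclockwise order.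
\end{proof}

Simple closed curves in $\Sigma_{1,1}$ that bound no disk are either peripheral (parallel to the puncture), written $x_\partial$, or determined up to isotopy by a slope $\pm u$ with $u\in\mathbb Z^2$ primitive, written $x_u$. Let $X_1=x_{(1,0)}$, $X_2=x_{(0,1)}$, $X_3=x_{(1,1)}$ be the curves parallel to $e_1,e_2,e_3$. The following fact is due to Bullock and Przytycki.

\begin{lemma}\label{lem:gen}
The algebra $\mathcal S$ is generated by $X_1,X_2,X_3$.
\end{lemma}

\begin{proof}
Curves of different slopes intersect, so every multicurve is a product $x_u^mx_\partial^l$. It suffices to show that all $x_u$ and $x_\partial$ lie in the subalgebra $\mathcal S'$ generated by the $X_i$.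

If $\det(u,v)=\pm1$, the curves $x_u,x_v$ meet once, and the two smoothings of the crossing have slopes $u+v$ and $u-v$. So $x_ux_v=A^{\pm1}x_{u+v}+A^{\mp1}x_{u-v}$, and each of $x_{u+v},x_{u-v}$ lies in the algebra generated by $x_u,x_v$ and the other one. The triples of slopes $\{u,v,u+v\}$ with $\det(u,v)=\pm1$ are the triangles of the Farey tessellation; every slope is a vertex, and any two triangles are connected by a sequence of flips $\{u,v,u+v\}\leftrightarrow\{u,v,u-v\}$. Hence all $x_u$ lie in $\mathcal S'$.

To reach $x_\partial$, draw $x_{(1,1)}$ and $x_{(1,-1)}$ on $\mathbb R^2/\mathbb Z^2$ as the lines $x-y\in\mathbb Z$ and $x+y\in\mathbb Z$, with the puncture moved off these lines. They cross at $(0,0)$ and $(\frac12,\frac12)$ and cut the torus into two quadrilaterals, centered at $(\frac12,0)$ and $(0,\frac12)$, one of which contains the puncture. The strands have the same directions at both crossings, so the smoothing with coefficient $A$ is horizontal at both or vertical at both. Two horizontal smoothings give $X_1^2$ and two vertical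 ones give $X_2^2$. A horizontal smoothing at $(0,0)$ and a vertical one at $(\frac12,\frac12)$ round off the four corners of the quadrilateral centered at $(0,\frac12)$ and give its boundary; the opposite choice gives the boundary of the other quadrilateral. One of the boundaries is $x_\partial$ and the other is a trivial loop. Thus
\[
x_{(1,1)}x_{(1,-1)}=A^{\pm2}X_1^2+A^{\mp2}X_2^2+x_\partial-A^2-A^{-2},
\]
and $x_\partial\in\mathcal S'$.
\end{proof}

So an $\mathcal S$-submodule of $M(\chi)$ is a subspace stable under the three operators $X_i$, and an $\mathcal S$-isomorphism is a linear bijection that intertwines them.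

\subsection*{Coordinates}
Put $q=\omega^4$ and $q^{1/2}=\omega^2$. Since $N$ is odd, $q$ is a primitive $N$-th root of unity, $(q^{1/2})^N=1$, and $-1$ is not a power of $q$. Each triangle contributes $\omega^2$ to the commutation of $Z_i=Z_{e_i}$ and $Z_{i+1}$, so $Z_iZ_{i+1}=qZ_{i+1}Z_i$ and
\[
Z^kZ^l=q^{\langle k,l\rangle/2}Z^{k+l}\qquad(k,l\in\mathbb Z^3),
\]
where $\langle\ ,\ \rangle$ is skew with $\langle e_i,e_{i+1}\rangle=1$. The lattice $\Lambda$ consists of the $k$ with $k_1+k_2+k_3$ even. It has basis $(1,1,0),(0,1,1),(1,0,1)$, hence also basis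
\[
u=(1,1,0),\qquad v=(0,1,1),\qquad \mathbf h=(2,2,2),
\]
because $\mathbf h$ is the sum of the first basis. We have $\langle\mathbf h,e_i\rangle=2(1-1)=0$ and $\langle u,v\rangle=1-1+1=1$. With $U=Z^u$, $V=Z^v$, $H=Z^{\mathbf h}$ this gives
\[
\mathcal Z_\omega=\mathbb C[H^{\pm1}]\otimes\mathbb T_q,\qquad Z^{iu+jv+l\mathbf h}=q^{-ij/2}U^iV^jH^l.
\]
By Lemma~\ref{lem:azumaya} the center is $\mathbb C[U^{\pm N},V^{\pm N},H^{\pm1}]$, so $\mathcal Y=(\mathbb C^*)^3$, and $M(a,b,h)$ is the module \eqref{eq:model} with $\zeta=q$, $n=N$, on which $H$ acts by $h$.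

\subsection*{The traces of the generators}
The curve $X_3$ crosses $e_1$ and $e_2$ once each and misses $e_3$. It meets each triangle in one arc joining $e_1$ to $e_2$, and $e_2$ follows $e_1$ in both triangles. By (T3), the signs $(\sigma,\sigma')=(-,+)$ on $(e_1,e_2)$ contribute $0$, and the other signs contribute a tensor product of two Weyl monomials, equal to $\omega^{-2\sigma\sigma'}Z_1^\sigma Z_2^{\sigma'}=[Z_1^\sigma Z_2^{\sigma'}]$. The same holds for $X_1$ with $(e_2,e_3)$ and for $X_2$ with $(e_3,e_1)$. Dropping $\operatorname{Tr}$ from the notation,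
\begin{equation}\label{eq:weyl}
X_{i+2}=[Z_iZ_{i+1}]+[Z_iZ_{i+1}^{-1}]+[Z_i^{-1}Z_{i+1}^{-1}]\qquad(i\in\mathbb Z/3).
\end{equation}
Since $(0,1,-1)=2u+v-\mathbf h$, $(1,0,1)=\mathbf h-u-v$, $(-1,0,1)=v-u$ and $(1,-1,0)=\mathbf h-u-2v$, this reads
\begin{equation}\label{eq:X}
\begin{aligned}
X_1&=V+V^{-1}+q^{-1}H^{-1}U^2V,\\
X_2&=q^{-1/2}HU^{-1}V^{-1}+q^{-1/2}H^{-1}UV+q^{1/2}U^{-1}V,\\
X_3&=U+U^{-1}+q^{-1}HU^{-1}V^{-2}.
\end{aligned}
\end{equation}
Because $(q^{1/2})^N=1$, we have $Z^{N(iu+jv+l\mathbf h)}=U^{Ni}V^{Nj}H^{Nl}$. So the number $x_i$ of \eqref{eq:x} is the value at $\chi$ of the central element obtained from $X_i$ by replacing each $Z^k$ by $Z^{Nk}$.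

\begin{remark}[Conventions]\label{rem:conv}
Other conventions replace $q$ by $q^{-1}$, or forbid the signs $(+,-)$ instead of $(-,+)$ in (T3), or both. Forbidding $(+,-)$ amounts to composing $\operatorname{Tr}$ with the automorphism $Z^k\mapsto Z^{-k}$ of $\mathcal Z_\omega$, and pulling back by it only permutes the modules $M(\chi)$. All computations below concern the operators \eqref{eq:X} and are valid for every primitive $N$-th root of unity $q$, with $q^{1/2}$ the square root of $q$ among the $N$-th roots of unity. So the results do not depend on these choices.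
\end{remark}

\section{The counterexample}\label{sec:counter}

Using $U^2V=q^2VU^2$, we factor a monomial out of each generator in \eqref{eq:X}:
\begin{align*}
X_1&=V\,(1+qH^{-1}U^2+V^{-2}),\\
X_2&=q^{1/2}U^{-1}V\,(1+qH^{-1}U^2+q^{-1}HV^{-2}),\\
X_3&=U^{-1}(1+U^2+q^{-1}HV^{-2}).
\end{align*}
The three brackets coincide when $H=q$. On $M=M(a,b,q)$, with $J=U^2+V^{-2}$,
\begin{equation}\label{eq:factor}
X_1=V(1+J),\qquad X_2=q^{1/2}U^{-1}V(1+J),\qquad X_3=U^{-1}(1+J),
\end{equation}
and, since $VU^{-1}=qU^{-1}V$,
\begin{equation}\label{eq:recover}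
VX_3=q^{1/2}X_2,\qquad UX_2=q^{1/2}X_1.
\end{equation}
These identities carry the two halves of the theorem. If $1+J$ is singular, its kernel is killed by all three generators, and this pins down the central character. On the other hand, \eqref{eq:recover} says that the $\mathcal S$-module $M$ knows the operator $V$ on the image of $X_3$ and the operator $U$ on the image of $X_2$. If $1+J$ has corank one, these images are hyperplanes, so $U$ and $V$ are known up to operators of rank one. The relation $UV=qVU$ should remove this ambiguity, and it does so provided that three linear forms are independent.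

Operators act on linear forms from the right, $\alpha T=\alpha\circ T$. If $\ell\in M^*$ spans the annihilator of the image of $1+J$, put $\alpha=\ell U$. The three forms are $\alpha$, $\alpha U$ and $\alpha V^{-1}$.

\begin{example}[$N=3$]\label{ex:three}
In the basis \eqref{eq:model}, $(1+J)f_i=d_if_i+\theta^2f_{i-1}$ with $d_i=1+\nu_i^{-2}$, so
\[
1+J=\begin{pmatrix}d_0&\theta^2&0\\0&d_1&\theta^2\\\theta^2&0&d_2\end{pmatrix},\qquad \det(1+J)=d_0d_1d_2+\theta^6=1+b^{-2}+a^2 .
\]
Thus $1+J$ is singular exactly for $(a,b)\in\mathcal C$, and then it has rank $2$ because the upper right $2\times2$ minor is $\theta^4$. The form $\ell$, with $\ell_i=\ell(f_i)$, satisfies $d_i\ell_i=-\theta^2\ell_{i-1}$, and all $d_i$ and $\ell_i$ are nonzero since $d_0d_1d_2=-a^2$. Put $t_i=\nu_i^{-1}$, so $t_i^3=b^{-1}$ and $d_{i+2}=1+qt_i^2$. Then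
\[
\frac{\alpha U(f_i)}{\alpha(f_i)}=\frac{\theta\ell_{i+2}}{\ell_{i+1}}=\frac{-a}{1+qt_i^2}=\frac1a\bigl(1-qt_i^2+q^2b^{-1}t_i\bigr),
\]
because $(1+qt_i^2)(1-qt_i^2+q^2t_i^4)=1+t_i^6=-a^2$. So $a\,\alpha U=\alpha+q^2b^{-1}\alpha V^{-1}-q\,\alpha V^{-2}$. The forms $\alpha,\alpha V^{-1},\alpha V^{-2}$ are a basis of $M^*$ (Vandermonde determinant in $t_0,t_1,t_2$), and the coefficient of $\alpha V^{-2}$ is nonzero. Hence $\alpha,\alpha U,\alpha V^{-1}$ are independent.
\end{example}

The next two lemmas extend these facts to all odd $N>1$. Fix $(a,b)\in\mathcal C$.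

\begin{lemma}\label{lem:kernel}
The kernel of $1+J$ is a line and its image $W$ is a hyperplane.
\end{lemma}

\begin{proof}
Recall the $q$-binomial theorem at a root of unity: if $xy=\zeta yx$ with $\zeta$ a primitive $N$-th root of unity, then $(x+y)^N=x^N+y^N$, since the Gaussian binomial coefficients $\binom Nj_\zeta$ vanish for $0<j<N$. Here $U^2V^{-2}=q^{-4}V^{-2}U^2$, and $q^{-4}$ is primitive because $N$ is odd. So $J^N=a^2+b^{-2}=-1$, and $J$ is diagonalizable with eigenvalues among the $N$ numbers $-q^j$. From $U^2V=q^2VU^2$ and $V^{-2}U=q^2UV^{-2}$ we get $J(UV)=q^2(UV)J$. The invertible operator $UV$ therefore maps the $\lambda$-eigenspace of $J$ isomorphically onto the $q^2\lambda$-eigenspace. Since $q^2$ is primitive, all $N$ eigenspaces have the same dimension, namely $1$.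
\end{proof}

\begin{lemma}\label{lem:indep}
Let $\ell\in M^*$ have kernel $W$ and let $\alpha=\ell U$. Then $\alpha,\alpha U,\alpha V^{-1}$ are linearly independent.
\end{lemma}

\begin{proof}
Multiplying $\ell(1+U^2+V^{-2})=0$ on the right by $U$ gives
\begin{equation}\label{eq:alpha}
\alpha\,(1+U^2+q^2V^{-2})=0 .
\end{equation}
The operator $V$ is diagonalizable with $N$ distinct eigenvalues, which form one orbit under multiplication by $q$. Write $\alpha=\sum_\nu\alpha_\nu$ with $\alpha_\nu V=\nu\alpha_\nu$, and let $\operatorname{supp}\alpha=\{\nu:\alpha_\nu\neq0\}$, a nonempty set. Since $\alpha_\nu UV=q\,\alpha_\nu VU=q\nu\,\alpha_\nu U$, we have $\operatorname{supp}(\alpha U)=q\operatorname{supp}\alpha$. Suppose there is a nontrivial linear relation.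

If $\alpha U$ does not occur in it, then $\alpha$ and $\alpha V^{-1}$ are proportional and nonzero, so $\alpha$ is an eigenvector of $V$ with some eigenvalue $\nu$. Then $\alpha U^2\neq0$ has eigenvalue $q^2\nu\neq\nu$, while by \eqref{eq:alpha} it is a multiple of $\alpha$. This is a contradiction.

Otherwise $\alpha U=x\alpha+z\alpha V^{-1}$ with $x,z\in\mathbb C$. Then $q\operatorname{supp}\alpha\subset\operatorname{supp}\alpha$, so $\operatorname{supp}\alpha$ consists of all $N$ eigenvalues. Using $V^{-1}U=qUV^{-1}$,
\[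
\alpha U^2=x\,\alpha U+zq\,\alpha UV^{-1}=x^2\alpha+xz(1+q)\,\alpha V^{-1}+qz^2\alpha V^{-2},
\]
so \eqref{eq:alpha} reads $\alpha\,p(V^{-1})=0$ with $p(t)=(1+x^2)+xz(1+q)t+(qz^2+q^2)t^2$. Hence $p(\nu^{-1})=0$ for $N\geq3$ distinct values of $\nu$, and $p=0$. Then $x^2=-1$; since $q\neq-1$, the middle coefficient gives $z=0$; and the last coefficient is $q^2\neq0$. This is a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
The curve $\mathcal C$ is infinite, since every $b\notin\{0,\pm\sqrt{-1}\}$ occurs.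

\emph{The map $\pi$ is constant.} Let $\xi$ span $\ker(1+J)$. By \eqref{eq:factor}, $X_1\xi=X_2\xi=X_3\xi=0$. By Lemma~\ref{lem:gen}, $\mathbb C\xi$ is a submodule on which $\mathcal S$ acts by the unique character $\epsilon_0$ with $\epsilon_0(X_i)=0$ for all $i$. A central $z\in\mathcal S$ acts on all of $M$ by $\pi(a,b,q)(z)$, so $\pi(a,b,q)=\epsilon_0|_{\mathfrak z(\mathcal S)}$, which does not depend on $(a,b)\in\mathcal C$.

\emph{The modules are pairwise non-isomorphic.} Let $(a',b')\in\mathcal C$, let $M'=M(a',b',q)$ with operators $U',V',X_i'$, and let $\varphi:M\to M'$ be an $\mathcal S$-isomorphism. Put $\tilde U=\varphi^{-1}U'\varphi$ and $\tilde V=\varphi^{-1}V'\varphi$. Since $\varphi X_i=X_i'\varphi$, the identities \eqref{eq:recover} for $M'$ and for $M$ give $\tilde VX_3=q^{1/2}X_2=VX_3$ and $\tilde UX_2=q^{1/2}X_1=UX_2$. So $\tilde V-V$ vanishes on $X_3M=U^{-1}W=\ker\alpha$, and $\tilde U-U$ vanishes on $X_2M=U^{-1}VW=\ker\beta$, where $\beta=\ell V^{-1}U=q\,\alpha V^{-1}$. Writing $m_0\otimes\gamma$ for the operator $m\mapsto\gamma(m)m_0$,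 there are $u_0,v_0\in M$ with
\[
\tilde U=U+u_0\otimes\beta,\qquad\tilde V=V+v_0\otimes\alpha .
\]
Using $\beta V=q\alpha$,
\begin{align*}
\tilde U\tilde V&=UV+\bigl(Uv_0+qu_0+\beta(v_0)u_0\bigr)\otimes\alpha,\\
\tilde V\tilde U&=VU+\bigl(Vu_0+\alpha(u_0)v_0\bigr)\otimes\beta+v_0\otimes\alpha U .
\end{align*}
Both pairs satisfy the relation of $\mathbb T_q$, so
\[
\bigl(Uv_0+qu_0+\beta(v_0)u_0\bigr)\otimes\alpha-q\bigl(Vu_0+\alpha(u_0)v_0\bigr)\otimes\beta-q\,v_0\otimes\alpha U=0 .
\]
By Lemma~\ref{lem:indep} the forms $\alpha,\beta,\alpha U$ are independent, so the three vectors vanish. The third gives $v_0=0$, and then the second gives $Vu_0=0$, so $u_0=0$. Thus $\tilde U=U$ and $\tilde V=V$, and taking $N$-th powers gives $a'=a$ and $b'=b$.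
\end{proof}

\section{Modules that stay simple}\label{sec:simple}

In this section $(\mathbf\Sigma,\Delta)$ is arbitrary and $n$ is the integer of Lemma~\ref{lem:azumaya}(b). To prove Theorem~\ref{thm:simple} we show that an element $s\in\mathcal S$ that kills $M(\chi_1)$ also kills $M(\chi_2)$. The hypothesis $\pi(\chi_1)=\pi(\chi_2)$ gives this only for central elements, so we need to express $s$ through central elements. The tool is a form of Cramer's rule: $\mathcal S$ sits in a matrix algebra $M_n(\mathbb F)$, and the coefficients of $s$ in a basis chosen inside $\mathcal S$ can be written, up to a common denominator, as noncommutative polynomials in elements of $\mathcal S$ that take scalar values. The polynomial is Razmyslov's central polynomial.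

\begin{lemma}\label{lem:embed}
There is a field $\mathbb F\supset\mathbb C$ and an injective algebra morphism $\mathcal S\to M_n(\mathbb F)$.
\end{lemma}

\begin{proof}
Fix $\chi\in\mathcal Y$ and let $r:\mathcal Z_\omega\to M_n(\mathbb C)$ be the action on $M(\chi)$. Let $\mathbb F$ be the fraction field of the Laurent polynomial ring $\mathbb C[\Lambda]$, with basis $t^k$, $k\in\Lambda$. The linear map $Z^k\mapsto t^kr(Z^k)$ is multiplicative, and it is injective because the matrices $r(Z^k)$ are invertible and the $t^k$ are linearly independent. Compose it with $\operatorname{Tr}$, which is injective by (T2).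
\end{proof}

\begin{lemma}\label{lem:central}
Let $m=n^2$. There is a multilinear noncommutative polynomial $F(x_1,\dots,x_m;y)$ with integer coefficients, where $y$ stands for finitely many further variables, such that for every field $\mathbb F\supset\mathbb C$:
\begin{enumerate}
\item[(a)] the values of $F$ on $M_n(\mathbb F)$ are scalar matrices, and $F$ is not identically zero on $M_n(\mathbb C)$;
\item[(b)] for all arguments in $M_n(\mathbb F)$,
\begin{equation}\label{eq:cramer}
F(x_1,\dots,x_m;y)\,x_0=\sum_{i=1}^m(-1)^{i-1}F(x_0,\dots,\widehat{x_i},\dots,x_m;y)\,x_i .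
\end{equation}
\end{enumerate}
\end{lemma}

\begin{proof}
Start from
\[
C(x;y)=\sum_{\sigma\in S_m}\operatorname{sgn}(\sigma)\,x_{\sigma(1)}y_1x_{\sigma(2)}y_2\cdots y_{m-1}x_{\sigma(m)},
\]
which is multilinear and alternating in $x_1,\dots,x_m$. It is not identically zero on $M_n(\mathbb C)$. Indeed, let $x_l=E_{i_lj_l}$ run over all matrix units and let $y_l=E_{j_li_{l+1}}$. A nonzero term requires $x_{\sigma(l)}=x_l$ for $1<l<m$, $j_{\sigma(1)}=j_1$ and $i_{\sigma(m)}=i_m$. The transposition of $1$ and $m$ would force $x_1=x_m$, so only $\sigma=1$ contributes and $C=E_{i_1j_m}$.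

The values of $C$ are not scalar, but $\operatorname{tr}(C(x;y)t)$ is a determinant-like scalar, and the following trick realizes it as a polynomial. For fixed $y$, the map $C$ factors through the top exterior power of the $m$-dimensional space $M_n(\mathbb F)$. So for a linear map $T:M_n(\mathbb F)\to M_n(\mathbb F)$,
\[
\sum_{i=1}^mC(x_1,\dots,Tx_i,\dots,x_m;y)=\operatorname{tr}(T)\,C(x;y).
\]
Take $T(x)=wxv$, whose trace is $\operatorname{tr}(w)\operatorname{tr}(v)$. Write the left side, as a polynomial, in the form $\sum_ja_jvb_j$, where $a_j,b_j$ are monomials up to sign (possibly empty) in the other variables. Multiplying on the right by $t$ and taking traces,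
\[
\operatorname{tr}\Bigl(v\sum_jb_jta_j\Bigr)=\operatorname{tr}(v)\operatorname{tr}(w)\operatorname{tr}\bigl(C(x;y)t\bigr)\qquad\text{for all }v .
\]
The trace pairing is nondegenerate, so the multilinear polynomial $F=\sum_jb_jta_j$ has the value $\operatorname{tr}(w)\operatorname{tr}(C(x;y)t)\cdot1$ on $M_n(\mathbb F)$. This value is $1$ for the $x,y$ above, $w=E_{11}$ and $t=E_{j_mi_1}$. Renaming $(w,t,y)$ as $y$, we obtain (a), and the values of $F$ are alternating in $x_1,\dots,x_m$.

For (b), consider $\Phi(x_0,\dots,x_m)=\sum_{i=0}^m(-1)^iF(x_0,\dots,\widehat{x_i},\dots,x_m;y)\,x_i$. It is multilinear. If $x_p=x_{p+1}$, the terms with $i\neq p,p+1$ vanish and the terms $i=p,p+1$ cancel, so $\Phi$ is alternating. An alternating multilinear map in $m+1$ arguments on an $m$-dimensional space is zero, and $\Phi=0$ is \eqref{eq:cramer}.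
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:simple}]
View $\mathcal S\subset M_n(\mathbb F)$ by Lemma~\ref{lem:embed}. For arguments in $\mathcal S$, the values of $F$ lie in $\mathcal S\cap\mathbb F\cdot1\subset\mathfrak z(\mathcal S)$, and \eqref{eq:cramer} holds in $\mathcal S$. Since $\pi(\chi_1)=\pi(\chi_2)$, each such value acts by the same scalar on $M(\chi_1)$ and on $M(\chi_2)$.

By Burnside's theorem, a subalgebra of $\operatorname{End}(E)$ that acts irreducibly on a finite-dimensional complex vector space $E$ is all of $\operatorname{End}(E)$. So $\mathcal S\to\operatorname{End}M(\chi_1)\cong M_n(\mathbb C)$ is onto, and by Lemma~\ref{lem:central}(a) there are arguments $x_1,\dots,x_m,y$ in $\mathcal S$ such that $z=F(x_1,\dots,x_m;y)$ acts on $M(\chi_1)$, hence on $M(\chi_2)$, by a nonzero scalar. Let $s\in\mathcal S$ kill $M(\chi_1)$ and put $x_0=s$ in \eqref{eq:cramer}. Every monomial of $F(s,\dots,\widehat{x_i},\dots;y)$ contains $s$, so this central element acts by $0$ on $M(\chi_1)$, hence on $M(\chi_2)$. Therefore $zs$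 kills $M(\chi_2)$, and so does $s$. Thus $M(\chi_2)$ is an $n$-dimensional module over $\mathcal S/\operatorname{Ann}M(\chi_1)\cong M_n(\mathbb C)$, whose only $n$-dimensional module is $M(\chi_1)$.
\end{proof}

Simplicity enters only through the existence of $z$. If $M(\chi_1)$ is reducible, the image of $\mathcal S$ in $M_n(\mathbb C)$ has dimension less than $n^2$, all values of $F$ act by zero because they are alternating in $n^2$ arguments, and \eqref{eq:cramer} carries no information.

\section{Eigenvectors of $X_1$ and ladder operators}\label{sec:ladder}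

We return to $\Sigma_{1,1}$. Let $\chi=(a,b,h)$ be arbitrary and let $M=M(\chi)$ be the model \eqref{eq:model}, so $\nu_{i-t}=q^t\nu_i$. Since $N$ is odd, $\prod_i\nu_i=b$ and $\prod_i(\nu_i-s)=b-s^N$. Put $\eta=q/h$.

A nonzero submodule contains an eigenvector of $X_1$, so we determine these eigenvectors and the action of $X_2,X_3$ on them. When $x_1=\pm2$ the operator $X_1$ is not diagonalizable, and we will need first-order deformations of eigenvectors. For this reason we work over a ring $B$ that is either $\mathbb C$ or the ring of dual numbers $\mathbb C[\epsilon]/(\epsilon^2)$. An element of $B$ is a unit if and only if it is nonzero modulo $\epsilon$, so a product is a unit if and only if each factor is. Elements of $M\otimes B$ are written $\psi=\sum\psi_if_i$.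

\begin{lemma}\label{lem:eigen}
Let $s\in B^\times$. The equation $X_1\psi=(s+s^{-1})\psi$ for $\psi\in M\otimes B$ is equivalent to
\begin{equation}\label{eq:rec}
(\nu_i-s)(\nu_i-s^{-1})\,\psi_i=-\eta\theta^2\nu_i^2\,\psi_{i-2}\qquad(i\in\mathbb Z/N).
\end{equation}
\begin{enumerate}
\item[(a)] If $s^N+s^{-N}=x_1$ in $B$, then all $\nu_i-s^{\pm1}$ are units, and the solutions form a free $B$-module of rank one generated by a vector $\psi(s)$ with unit coordinates and $\psi(s)_0=1$. Moreover $\psi(s)=\psi(s^{-1})$.
\item[(b)] The spectrum of $X_1$ on $M$ is $\{s+s^{-1}:s\in\mathbb C^*,\ s^N+s^{-N}=x_1\}$, and every eigenspace is a line $\mathbb C\psi(s)$. Any one eigenvalue determines $x_1$.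
\end{enumerate}
\end{lemma}

\begin{proof}
By \eqref{eq:X}, $(X_1\psi)_i=(\nu_i+\nu_i^{-1})\psi_i+q^{-1}h^{-1}\theta^2\nu_{i-2}\psi_{i-2}$ with $\nu_{i-2}=q^2\nu_i$. Multiplying the eigenvalue equation by $\nu_i$ gives \eqref{eq:rec}. Since $N$ is odd, $i\mapsto i-2$ is a single cycle on $\mathbb Z/N$. The product of the left coefficients is $(b-s^N)(b-s^{-N})=b^2+1-b(s^N+s^{-N})$, and the product of the right coefficients is $-a^2b^2/c$. By \eqref{eq:x} they are equal if and only if $s^N+s^{-N}=x_1$.

(a) The product of the left coefficients is the unit $-a^2b^2/c$, so each is a unit. Then \eqref{eq:rec} reads $\psi_i=r_i\psi_{i-2}$ with units $r_i$ of product $1$, so $\psi_0$ is arbitrary and determines $\psi$. The equations are symmetric under $s\leftrightarrow s^{-1}$.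

(b) Every complex number has the form $s+s^{-1}$. If $\psi\neq0$ solves \eqref{eq:rec}, then all $\psi_i\neq0$, since $\psi_i=0$ forces $\psi_{i-2}=0$. Multiplying the $N$ equations gives $s^N+s^{-N}=x_1$, and (a) applies. An eigenvalue determines $s$ up to inversion, hence $x_1$.
\end{proof}

The condition $s^N+s^{-N}=x_1$ is invariant under $s\mapsto q^{\pm1}s$. The operators $X_2$ and $X_3$ shift the index $i$ by $\pm1$, and \eqref{eq:rec} converts $\psi_{i+1}$ into $\psi_{i-1}$. As the proof below shows, both $(X_2\psi)_i$ and $(X_3\psi)_i$ are then $\theta\nu_i\psi_{i-1}$ times a linear polynomial in $\nu_i$ divided by $(\nu_i-qs)(\nu_i-q/s)$. One combination of $X_2$ and $X_3$ cancels the first factor of the denominator, and another cancels the second: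
\[
L(s)=X_2-q^{1/2}sX_3,\qquad R(s)=L(s^{-1})=X_2-q^{1/2}s^{-1}X_3 .
\]
These are the lowering and raising operators.

\begin{lemma}\label{lem:ladder}
Let $s\in B^\times$ with $s^N+s^{-N}=x_1$ and let $\psi\in B\psi(s)$. Then
\begin{align}
(L(s)\psi)_i&=-q^{1/2}\theta\,(s+\eta s^{-1})\,\frac{\nu_i}{\nu_i-qs^{-1}}\,\psi_{i-1},\label{eq:L}\\
(R(s)\psi)_i&=-q^{1/2}\theta\,(s^{-1}+\eta s)\,\frac{\nu_i}{\nu_i-qs}\,\psi_{i-1}.\label{eq:R}
\end{align}
The vector $L(s)\psi(s)$ is $s+\eta s^{-1}$ times a unit multiple of $\psi(s/q)$, and $R(s)\psi(s)$ is $s^{-1}+\eta s$ times a unit multiple of $\psi(qs)$. Moreover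
\begin{equation}\label{eq:g}
L(qs)R(s)\psi=g(s)\,\psi,\qquad g(s)=-s^{-2}(1+qs^2/h)(1+qhs^2).
\end{equation}
In particular, for $B=\mathbb C$,
\begin{equation}\label{eq:vanish}
L(s)\psi(s)=0\iff s^2=-q/h,\qquad R(s)\psi(s)=0\iff s^{-2}=-q/h .
\end{equation}
\end{lemma}

\begin{proof}
Write $\nu=\nu_i$ and $D=(\nu-qs)(\nu-q/s)=\nu^2-q(s+s^{-1})\nu+q^2$. Since $\nu_{i+1}=\nu/q$, equation \eqref{eq:rec} at $i+1$ reads
\begin{equation}\label{eq:step}
\psi_{i+1}=-\eta\theta^2\nu^2D^{-1}\psi_{i-1}.
\end{equation}
From \eqref{eq:X}, \eqref{eq:model} and \eqref{eq:step},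
\begin{align*}
(X_3\psi)_i&=\theta\psi_{i-1}+\theta^{-1}(1+hq\nu^{-2})\psi_{i+1}=\frac{\theta\psi_{i-1}}{D}\bigl[D-\eta\nu^2-q^2\bigr]\\
&=\frac{\theta\nu\psi_{i-1}}{D}\bigl[(1-\eta)\nu-q(s+s^{-1})\bigr],\\
(X_2\psi)_i&=h^{-1}q^{1/2}\theta\nu\psi_{i-1}+\theta^{-1}(hq^{1/2}\nu^{-1}+q^{-1/2}\nu)\psi_{i+1}\\
&=\frac{q^{1/2}\theta\nu\psi_{i-1}}{D}\bigl[h^{-1}D-q-h^{-1}\nu^2\bigr]\\
&=\frac{q^{1/2}\theta\nu\psi_{i-1}}{D}\bigl[-\eta(s+s^{-1})\nu-q(1-\eta)\bigr].
\end{align*}
Hence $(L(s)\psi)_i=q^{1/2}\theta\nu\psi_{i-1}D^{-1}\bigl[-(s+\eta s^{-1})\nu+q(s^2+\eta)\bigr]$, and the bracket equals $-(s+\eta s^{-1})(\nu-qs)$. This is \eqref{eq:L}, and \eqref{eq:R} follows from $\psi(s)=\psi(s^{-1})$.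

Let $\phi_i=\frac{\nu_i}{\nu_i-q/s}\psi(s)_{i-1}$, a unit. Using $\nu_{i-2}=q^2\nu$, and \eqref{eq:rec} at $i-1$ with $\nu_{i-1}=q\nu$,
\[
\frac{\phi_i}{\phi_{i-2}}=\frac{\nu-q^{-1}s^{-1}}{\nu-qs^{-1}}\cdot\frac{-\eta\theta^2\nu^2}{(\nu-q^{-1}s)(\nu-q^{-1}s^{-1})}=\frac{-\eta\theta^2\nu^2}{(\nu-s/q)(\nu-q/s)} .
\]
This is \eqref{eq:rec} for $s/q$, so $\phi$ is a unit multiple of $\psi(s/q)$. Replacing $s$ by $s^{-1}$ gives the statement for $R$, as $\psi(s^{-1}/q)=\psi(qs)$. Finally, applying \eqref{eq:L} for $qs$ at $i$ and \eqref{eq:R} at $i-1$,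
\[
(L(qs)R(s)\psi)_i=q\theta^2(s^{-1}+\eta s)\Bigl(qs+\frac{\eta}{qs}\Bigr)\frac{\nu^2}{(\nu-s^{-1})(\nu-s)}\,\psi_{i-2}=-h\,(s^{-1}+\eta s)\Bigl(qs+\frac1{hs}\Bigr)\psi_i
\]
by \eqref{eq:rec}, and the last coefficient is $g(s)$.
\end{proof}

The point of \eqref{eq:g} is that $g(s)$ does not involve $a$ and $b$. Note also that if $s^2\neq1$, then $X_2$ and $X_3$ are recovered from the ladder operators:
\begin{equation}\label{eq:invert}
X_3=\frac{R(s)-L(s)}{q^{1/2}(s-s^{-1})},\qquad X_2=L(s)+q^{1/2}sX_3 .
\end{equation}

Two symmetries let us exchange the roles of the $X_i$ and pass to the dual module.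

\begin{lemma}\label{lem:sym}
\begin{enumerate}
\item[(a)] There is a bijection $\chi\mapsto\chi^\rho$ of $\mathcal Y$ that fixes $h$, satisfies $x_i(\chi^\rho)=x_{i+1}(\chi)$, and such that $M(\chi^\rho)$ can be identified with $M(\chi)$ as a vector space so that $X_i$ acts on $M(\chi^\rho)$ as $X_{i+1}$ acts on $M(\chi)$. It preserves $\mathcal Q$, $\mathcal K$ and simplicity over $\mathcal S$, and the spectrum of $X_i$ on $M(\chi)$ determines $x_i$ for each $i$.
\item[(b)] On the dual space $M(a,b,h)^*$, the transposes $X_i^T$ act as the operators \eqref{eq:X} for the root of unity $q^{-1}$ act on the module with the same parameters $(a,b,h)$, hence the same $c$ and $x_i$.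
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The cyclic shift $\rho:Z_i\mapsto Z_{i+1}$ preserves $\langle\ ,\ \rangle$ and $\Lambda$, so it is an automorphism of $\mathcal Z_\omega$. It fixes $H$, and by \eqref{eq:weyl} it sends $X_i$ to $X_{i+1}$, and likewise for the central elements with values $x_i$. Put $\chi^\rho=\chi\circ\rho$; the pullback of $M(\chi)$ by $\rho$ is a simple $\mathcal Z_\omega$-module with central character $\chi^\rho$. The conditions defining $\mathcal Q$ and $\mathcal K$, and the set of subspaces stable under all $X_i$, are unchanged. The last claim follows from Lemma~\ref{lem:eigen}(b).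

(b) Transposing $UV=qVU$ gives $U^TV^T=q^{-1}V^TU^T$, and $(U^T)^N=a$, $(V^T)^N=b$. So $M^*$ is the $N$-dimensional $\mathbb T_{q^{-1}}$-module with parameters $(a,b)$. Moreover $(q^{-ij/2}U^iV^j)^T=q^{-ij/2}(V^T)^j(U^T)^i=q^{ij/2}(U^T)^i(V^T)^j$ is the Weyl monomial for $q^{-1}$, and the $X_i$ are sums of Weyl monomials.
\end{proof}

\section{The exact answer for the once-punctured torus}\label{sec:exact}

\subsection{The exceptional curves}

\begin{lemma}\label{lem:curves}
\begin{enumerate}
\item[(a)] $x_1=x_2=x_3=0$ if and only if $c=1$ and $a^2b^2+b^2+1=0$. If $c=1$ and one $x_i$ vanishes, then all vanish. On the infinite curve $\{a^2b^2+b^2+1=0\}\subset(\mathbb C^*)^2$, the function $w=ab/(b-\zeta)$ is injective for each $\zeta$ with $\zeta^2=-1$.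
\item[(b)] Let $c=-1$ and $\sigma\in\{\pm1\}^3$. The equations $x_i=2\sigma_i$ have no solution if $\sigma_1\sigma_2\sigma_3=-1$. If $\sigma_1\sigma_2\sigma_3=1$, they are equivalent to
\begin{equation}\label{eq:Kcurve}
ab=\sigma_3(b-\sigma_1),
\end{equation}
so the solutions are parametrized by $b\in\mathbb C\setminus\{0,\sigma_1\}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If all $x_i=0$, then $ax_3=a^2+1+cb^{-2}$ and $cb^{-1}x_1=c+cb^{-2}+a^2$ vanish. Subtracting gives $c=1$, and then $a^2b^2+b^2+1=0$. If $c=1$, then $x_1,x_2,x_3$ equal $a^2b^2+b^2+1$ divided by $b$, $ab$, $ab^2$. On the curve, $(ab)^2=-(b-\zeta)(b+\zeta)\neq0$, so $w^2=-(b+\zeta)/(b-\zeta)$. The right side is an invertible fractional linear function of $b$, so $w$ determines $b$, and then $a=w(b-\zeta)/b$.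

(b) Multiplying by $b$, $ab$, $a$, the equations for $x_1,x_2,x_3$ become
\[
(b-\sigma_1)^2=(ab)^2,\qquad b^2=(1+\sigma_2ab)^2,\qquad(ab-\sigma_3b)^2=1 .
\]
Write $b-\sigma_1=\tau'ab$ and $ab=\sigma_3b+\tau$ with $\tau,\tau'=\pm1$, so that $b(1-\tau'\sigma_3)=\sigma_1+\tau'\tau$. If $\tau'=-\sigma_3$, then $2b=\sigma_1-\sigma_3\tau\in\{0,2\sigma_1\}$, so $b=\sigma_1$ and $ab=0$, which is impossible. Hence $\tau'=\sigma_3$, which is \eqref{eq:Kcurve}. Conversely, \eqref{eq:Kcurve} implies the first and third equations. If $\sigma_1\sigma_2\sigma_3=1$, it gives $1+\sigma_2ab=\sigma_1b$, and the second equation holds. If $\sigma_1\sigma_2\sigma_3=-1$, it gives $1+\sigma_2ab=2-\sigma_1b$, and the second equation forces $b=\sigma_1$, so $ab=0$ again.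
\end{proof}

\begin{remark}\label{rem:cubic}
The values $x=0$ and $x=2\sigma$ have a geometric meaning, which is not used below. One has
\[
x_1^2+x_2^2+x_3^2-x_1x_2x_3=2-c-c^{-1}.
\]
To check this, put $\alpha=a^2b^2$, $\beta=b^2$, $y=\beta+\alpha/c$, so $bx_1=1+y$, $abx_2=c+y$, $ab^2x_3=c+\alpha+\beta$. Since $(1+y)(c+y)-(c+\alpha+\beta)=y^2+c\beta+\alpha/c$, the left side times $\alpha\beta$ is
\[
\alpha(1+y)^2+\beta(c+y)^2-(c+\alpha+\beta)(y^2+c\beta+\alpha/c)=cy^2-(\alpha+\beta)(c\beta+\alpha/c)=\alpha\beta\,(2-c-c^{-1}),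
\]
where the first equality uses $\alpha+c\beta=cy$. The critical points of the cubic on the left solve $2x_i=x_{i+1}x_{i+2}$; they are $0$ and the four points $2\sigma$ with $\sigma_1\sigma_2\sigma_3=1$, with critical values $0$ and $4$, which correspond to $c=1$ and $c=-1$. So $\mathcal Q$ and $\mathcal K$ lie over the critical points of this cubic.
\end{remark}

\subsection{Simplicity outside $\mathcal Q\cup\mathcal K$}

\begin{proof}[Proof of Theorem~\ref{thm:exact}(i)]
By Theorem~\ref{thm:simple} it suffices to prove that $M=M(\chi)$ is simple for $\chi\notin\mathcal Q\cup\mathcal K$. Suppose $E\subset M$ is a nonzero proper submodule.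

\emph{Case I: some $x_i\neq\pm2$.} By Lemma~\ref{lem:sym}(a) we may take $i=1$. Write $x_1=s_0^N+s_0^{-N}$; then $s_0^{2N}\neq1$. Put $s_j=s_0q^j$ and $\psi_j=\psi(s_j)$ for $j\in\mathbb Z/N$. The eigenvalues $s_j+s_j^{-1}$ are distinct, since $s_js_{j'}=1$ would give $s_0^{2N}=1$. So the $\psi_j$ form a basis and $E$ is spanned by the $\psi_j$ with $j\in I$, where $\emptyset\neq I\subsetneq\mathbb Z/N$. There are $j\in I$ with $j-1\notin I$ and $j'\in I$ with $j'+1\notin I$. By Lemma~\ref{lem:ladder}, $L(s_j)\psi_j\in E\cap\mathbb C\psi_{j-1}=0$ and $R(s_{j'})\psi_{j'}\in E\cap\mathbb C\psi_{j'+1}=0$. Raising \eqref{eq:vanish} to the $N$-th power gives $s_0^{2N}=-1/c$ and $s_0^{2N}=-c$, so $c=\pm1$. The value $c=-1$ gives $s_0^{2N}=1$, which is excluded. So $c=1$, $s_0^{2N}=-1$ and $x_1=0$. By Lemma~\ref{lem:curves}(a) all $x_i$ vanish, and $\chi\notin\mathcal Q$ forces $h=1$. We may now take $s_0=\sqrt{-1}$. Then \eqref{eq:vanish} gives $q^{2j}=q$ and $q^{-2j'}=q$, that is, $j=\frac{N+1}2$ and $j'=\frac{N-1}2=j-1$. But $j-1\notin I$ and $j'\in I$,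 a contradiction.

\emph{Case II: all $x_i=\pm2$.} Let $x_1=2\sigma_1$. The solutions of $s^N+s^{-N}=x_1$ are $s_j=\sigma_1q^j$, and $\psi_j=\psi(s_j)=\psi_{-j}$. With $m=\frac{N-1}2$, the vectors $\psi_0,\dots,\psi_m$ span the $m+1$ eigenlines of $X_1$. They do not span $M$, so the argument of Case I is not available. Instead we show that they lie in every nonzero submodule and then count dimensions in $M$ and $M^*$.

As $\chi\notin\mathcal K$, either $c\neq-1$ or $h=-1$. The submodule $E$ contains some $\psi_j$. If $c\neq-1$, then $L(s_j)\psi_j\neq0$ for all $j$, because $s_j^2=-q/h$ and $s_j^{2N}=1$ would give $c=-1$; applying $L$ repeatedly, $E$ contains all $\psi_j$. If $h=-1$, then $L(s_j)\psi_j=0$ only when $q^{2j}=q$, that is, $j\equiv-m$. From $j\in[-m,m]$ the operators $L$ lead down to $\psi_{-m}=\psi_m$, and from $m$ they lead down through all of $[-m,m]$. In both cases $\dim E\geq m+1$.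

The hypotheses on $(a,b,h)$ do not involve $q$. By Lemma~\ref{lem:sym}(b) the same bound holds for every nonzero subspace of $M^*$ stable under the $X_i^T$, in particular for the annihilator $E^\perp$. Then $N=\dim E+\dim E^\perp\geq2m+2=N+1$, a contradiction.
\end{proof}

\subsection{The central character along the exceptional curves}

For the rest of the paper let $\chi\in\mathcal Q\cup\mathcal K$, and use the following notation. Write $h=q^k$ and $s_*=\sqrt{-1}$ if $\chi\in\mathcal Q$, and $h=-q^k$ and $s_*=\sigma_1$ if $\chi\in\mathcal K_{h,\sigma}$; in both cases $1\le k\le N-1$. Put $s_j=s_*q^j$ and $\psi_j=\psi(s_j)$, which is defined since $s_j^N+s_j^{-N}=x_1$. Let $j_0\in\mathbb Z/N$ be the class with $2j_0=1-k$. In both cases $-q/h=s_*^2q^{1-k}$ and $s_*^{-2}=s_*^2$, so \eqref{eq:vanish} reads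
\begin{equation}\label{eq:where}
L(s_j)\psi_j=0\iff j=j_0,\qquad R(s_j)\psi_j=0\iff j=-j_0=j_0+k-1 .
\end{equation}
Figure~\ref{fig:cycle} shows the resulting structure for $\chi\in\mathcal Q$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\foreach \t in {0,1,2} {\node[circle,draw,fill=black!20,minimum size=7mm,inner sep=0pt] (v\t) at ({90-\t*360/7}:2.1) {$\t$};}
\foreach \t in {3,4,5,6} {\node[circle,draw,minimum size=7mm,inner sep=0pt] (v\t) at ({90-\t*360/7}:2.1) {$\t$};}
\foreach \x/\y in {0/1,1/2,3/4,4/5,5/6,6/0} {\draw[->,thick] (v\x) to[bend left=25] (v\y);}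
\foreach \x/\y in {1/0,2/1,3/2,4/3,5/4,6/5} {\draw[->,thick,dashed] (v\x) to[bend left=25] (v\y);}
\end{tikzpicture}
\caption{The eigenlines of $X_1$ in $M(\chi)$ for $\chi\in\mathcal Q_{q^k}$, with $N=7$ and $k=3$. Vertex $t$ is the line spanned by $\psi_{j_0+t}$. Solid arrows are the nonzero raising operators $R$ and dashed arrows are the nonzero lowering operators $L$. No arrow goes from a shaded vertex to an unshaded one, so the shaded lines span a submodule of dimension $k$. The solid path $6\to0\to1\to2$ and the dashed path $6\to5\to4\to3\to2$ have the same ends, and their ratio is an isomorphism invariant.}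
\label{fig:cycle}
\end{figure}

\begin{proof}[Proof of Theorem~\ref{thm:exact}(ii)]
The statements on emptiness and infinity are Lemma~\ref{lem:curves}. In each case we find a submodule whose structure does not see $(a,b)$, or sees it only through a sign.

\emph{The curves $\mathcal Q_h$.} Here $s_*^{2N}=-1$, so as in Case I above the $\psi_j$ form a basis of $M(\chi)$ with distinct eigenvalues. Also $s_j^2=-q^{2j}\neq1$, so \eqref{eq:invert} applies for every $j$. Let $E$ be the span of $\psi_{j_0},\dots,\psi_{j_0+k-1}$. By \eqref{eq:where}, $L(s_j)\psi_j$ and $R(s_j)\psi_j$ lie in $E$ for these $j$, so by \eqref{eq:invert} $E$ is a submodule, of dimension $k$. Define $v_0=\psi_{j_0}$ and $v_{t+1}=R(s_{j_0+t})v_t$ for $0\le t<k-1$. By \eqref{eq:where} the $v_t$ are nonzero, so they form a basis of $E$. In this basis $X_1$ is diagonal with entries $s_{j_0+t}+s_{j_0+t}^{-1}$; the operators $R$ send $v_t$ to $v_{t+1}$ and $v_{k-1}$ to $0$; and the operators $L$ send $v_{t+1}$ to $g(s_{j_0+t})v_t$, by \eqref{eq:g}, and $v_0$ to $0$. By \eqref{eq:invert}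 the matrices of $X_1,X_2,X_3$ depend only on $h$. A nonzero submodule of $E$ contains some $v_t$, and $L$ and $R$ do not vanish inside the chain, so $E$ is simple.

The quotient $M(\chi)/E$ has as basis the classes of $\psi_{j_0+k},\dots,\psi_{j_0+N-1}$. The operators $L,R$ do not vanish inside this chain, and they send its ends to $\mathbb C\psi_{j_0+k-1}$ and $\mathbb C\psi_{j_0}$, which are zero in the quotient. The same rescaling shows that $M(\chi)/E$ is simple of dimension $N-k$ and depends only on $h$. Since $\mathfrak z(\mathcal S)$ acts on $E$ through $\pi(\chi)$, the map $\pi$ is constant on $\mathcal Q_h$.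

\emph{The curves $\mathcal K_{h,\sigma}$, $k$ even.} Let $m=\frac{N-1}2$ and $p=\frac{N+1-k}2$, so $1\le p\le m$ and $p\equiv j_0$. Let $E$ be the span of $\psi_p,\dots,\psi_m$. These vectors have distinct eigenvalues, and $s_j^2=q^{2j}\neq1$ for $p\le j\le m$. The chain is closed at the bottom because $L(s_p)\psi_p=0$. It is closed at the top by the symmetry $\psi_j=\psi_{-j}$: we have $R(s_m)\psi_m\in\mathbb C\psi_{m+1}=\mathbb C\psi_{-m}=\mathbb C\psi_m$. So $E$ is a submodule. The operator $R$ vanishes only at $-p\equiv N-p>m$, so we can rescale the basis as above. By \eqref{eq:g} and \eqref{eq:invert}, the matrices of the $X_i$ then depend only on $h$, $\sigma_1$ and the scalar $r$ with $R(s_m)\psi_m=r\psi_m$. Since $qs_m=s_m^{-1}$, we have $L(qs_m)=R(s_m)$, and \eqref{eq:g} gives $r^2=g(s_m)$. So there are at most two possibilities for the matrices. For $z\in\mathfrak z(\mathcal S)$, the function $\chi\mapsto\pi(\chi)(z)=\chi(\operatorname{Tr}z)$ is a Laurent polynomial in $a,b,h$. On $\mathcal K_{h,\sigma}\cong\mathbb C\setminus\{0,\sigma_1\}$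 it is a rational function of $b$ with at most two values, hence constant.

\emph{The curves $\mathcal K_{h,\sigma}$, $k$ odd.} Now $h=-(q^{-1})^{N-k}$ with $N-k$ even and $2\le N-k\le N-1$. By Lemma~\ref{lem:sym}(b), the previous argument with $q^{-1}$ in place of $q$ gives a nonzero subspace $E\subset M(\chi)^*$ stable under the $X_i^T$, on which their matrices have at most two possibilities. Fix an expression of $z\in\mathfrak z(\mathcal S)$ as a noncommutative polynomial in the $X_i$. Then $z^T$ is the reversed polynomial in the $X_i^T$, and it acts on $E$ by the scalar $\pi(\chi)(z)$. This scalar takes at most two values, and we conclude as before.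
\end{proof}

\begin{remark}\label{rem:h1}
An infinite fiber of $\pi$ does not by itself contradict the conjecture. Let $h=1$ and $a^2b^2+b^2+1=0$. This is the case $k=N$ of the argument for $\mathcal Q_h$: the chain $\psi_{j_0},\dots,\psi_{j_0+N-1}$ spans all of $M(\chi)$, so the modules along this curve are simple and isomorphic to each other. This is why $h=1$ is excluded from $\mathcal Q$.
\end{remark}

\subsection{An invariant that separates the points}

In Figure~\ref{fig:cycle}, two arrows join the quotient to the submodule. Rescaling the submodule changes both by the same factor, so only their ratio can be an invariant. It is measured by comparing the two paths from $\psi_{j_0-1}$ to $\psi_{j_0+k-1}$.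

\begin{example}[$N=3$, $h=q$]\label{ex:kappa}
Here $\eta=1$, $k=1$, $j_0=0$ and $q^{1/2}=q^{-1}$. Let $\iota=\sqrt{-1}$, $s=s_{-1}=\iota q^{-1}$, $\psi=\psi(s)$ and $\nu=\nu_i$. By \eqref{eq:L} applied twice, and by \eqref{eq:R},
\begin{align*}
(L(s/q)L(s)\psi)_i&=q\theta^2(s+s^{-1})\Bigl(\frac sq+\frac qs\Bigr)\frac{\nu^2}{(\nu-q^2s^{-1})(\nu-s^{-1})}\,\psi_{i+1},\\
(R(s)\psi)_i&=-q^{1/2}\theta\,(s+s^{-1})\,\frac{\nu}{\nu-qs}\,\psi_{i-1},
\end{align*}
where $i-2\equiv i+1$. By \eqref{eq:step}, $\psi_{i+1}=-\theta^2\nu^2\psi_{i-1}/\bigl((\nu-qs)(\nu-qs^{-1})\bigr)$. In the quotient the factor $\nu-qs$ cancels, and the three remaining factors multiply to $\nu^3-s^{-3}=b-\iota$. With $s/q+q/s=\iota(q-q^{-1})$ we get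
\[
L(s/q)L(s)\psi=\kappa\,R(s)\psi,\qquad\kappa=\iota(1-q)\,\frac{ab}{b-\iota}.
\]
The line $\mathbb C\psi$ is an eigenspace of $X_1$, the operators lie in $\mathcal S$, and $R(s)\psi\neq0$. So $\kappa$ is an isomorphism invariant, and by Lemma~\ref{lem:curves}(a) it determines $(a,b)$.
\end{example}

In general the same computation gives a constant times $ab/(b-s^{-N})$. On $\mathcal K_{h,\sigma}$ we have $s_j^{-N}=\sigma_1$, and by \eqref{eq:Kcurve} this ratio is the constant $\sigma_3$, which separates nothing: the eigenvectors of $X_1$ span only part of the module. The remedy is to perturb $s$ to first order. At $x_1=\pm2$ the function $s^N+s^{-N}$ has a critical point, so the perturbed $s$ still satisfies the hypothesis of Lemma~\ref{lem:eigen}(a), whereas $s^{-N}$ does change to first order.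

\begin{proof}[Proof of Theorem~\ref{thm:exact}(iii)]
Let $\chi'=(a',b',h')$ and let $\varphi:M(\chi)\to M(\chi')$ be an $\mathcal S$-isomorphism. We mark with a prime the objects attached to $\chi'$.

\emph{Step 1: $\chi'$ lies on the same curve as $\chi$.} The spectra of the $X_i$ agree, so $x_i'=x_i$ by Lemma~\ref{lem:sym}(a). Hence $\psi'(s_{j_0})$ is defined, and $\varphi$ maps the eigenline $\mathbb C\psi(s_{j_0})$ onto $\mathbb C\psi'(s_{j_0})$. So $L(s_{j_0})\psi'(s_{j_0})=0$, and \eqref{eq:vanish} gives $-q/h'=s_{j_0}^2=-q/h$, that is, $h'=h$.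

\emph{Step 2: the two paths.} If $\chi\in\mathcal Q$, let $B=\mathbb C$ and $s=s_{j_0-1}$. If $\chi\in\mathcal K_{h,\sigma}$, let $B=\mathbb C[\epsilon]/(\epsilon^2)$ and $s=s_{j_0-1}(1+\epsilon)$; then $s^{\pm N}=\sigma_1(1\pm N\epsilon)$ and $s^N+s^{-N}=2\sigma_1=x_1$. Put $n=N-k$, $\psi=\psi(s)$ and
\[
\mathbf L=L(sq^{-(n-1)})\cdots L(sq^{-1})L(s),\qquad\mathbf R=R(sq^{k-1})\cdots R(sq)R(s),
\]
elements of $\mathcal S\otimes B$. We compute the $i$-th coordinate of $\mathbf L\psi$ by iterating \eqref{eq:L}, with $\nu=\nu_i$. The operator $L(sq^{-t})$ is evaluated at the index $i-(n-1-t)$, where the eigenvalue of $V$ is $q^{n-1-t}\nu$, and it contributes the fraction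
\[
\frac{q^{n-1-t}\nu}{q^{n-1-t}\nu-q^{t+1}s^{-1}}=\frac{\nu}{\nu-q^{2t+2-n}s^{-1}} .
\]
As $t$ runs from $n-1$ down to $0$, the exponent runs through $n,n-2,\dots,2-n$. The formula for $\mathbf R$ is obtained by replacing $(s,n)$ by $(s^{-1},k)$. Since $i-n\equiv i+k$,
\begin{align*}
(\mathbf L\psi)_i&=(-q^{1/2}\theta)^{n}\,\Pi_L\,\frac{\nu^{n}}{\prod_{t=0}^{n-1}(\nu-q^{n-2t}s^{-1})}\,\psi_{i+k},&\Pi_L&=\prod_{t=0}^{n-1}(sq^{-t}+\eta s^{-1}q^t),\\
(\mathbf R\psi)_i&=(-q^{1/2}\theta)^{k}\,\Pi_R\,\frac{\nu^{k}}{\prod_{t=0}^{k-1}(\nu-q^{k-2t}s)}\,\psi_{i-k},&\Pi_R&=\prod_{t=0}^{k-1}(s^{-1}q^{-t}+\eta sq^t),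
\end{align*}
where $\psi_{i\pm k}$ denote coordinates of $\psi$. Both $\Pi_L$ and $\Pi_R$ are units. Indeed, modulo $\epsilon$, the operator $L$ is applied at $j_0-1,\dots,j_0-n$, never at $j_0$ because $n\le N-1$, and $R$ is applied at $j_0-1,\dots,j_0+k-2$, never at $j_0+k-1$ because $k\le N-1$; now use \eqref{eq:where}. Applying \eqref{eq:rec} at the indices $i+k-2t$, where $\nu_{i+k-2t}=q^{-(k-2t)}\nu$,
\[
\psi_{i+k}=\prod_{t=0}^{k-1}\frac{-h^{-1}q\theta^2\nu^2}{(\nu-q^{k-2t}s)(\nu-q^{k-2t}s^{-1})}\;\psi_{i-k}.
\]
In the quotient $(\mathbf L\psi)_i/(\mathbf R\psi)_i$ the factors $\nu-q^{k-2t}s$ cancel. The exponents $k-2t$ ($0\le t<k$) followed by $n-2t\equiv-k-2t$ ($0\le t<n$) run once through $\mathbb Z/N$ in steps of $-2$, so the factors involving $s^{-1}$ multiply to $\nu^N-s^{-N}=b-s^{-N}$. The remaining terms combine by $(-1)^{N-2k}=-1$, $(q^{1/2})^{N-2k}q^k=1$, $\theta^{N-2k}\theta^{2k}=a$ and $\nu^{N-2k}\nu^{2k}=b$. Therefore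
\begin{equation}\label{eq:kappa}
\mathbf L\psi(s)=\kappa\,\mathbf R\psi(s),\qquad\kappa=\gamma\,\frac{ab}{b-s^{-N}},\qquad\gamma=-(-h)^{-k}\,\Pi_L/\Pi_R ,
\end{equation}
and $\gamma$ is a unit that depends only on $s,h,q$.

\emph{Step 3: $\kappa$ is an invariant.} The $B$-linear extension of $\varphi$ maps the solutions of $X_1\psi=(s+s^{-1})\psi$ in $M(\chi)\otimes B$ isomorphically onto those in $M(\chi')\otimes B$. By Lemma~\ref{lem:eigen}(a) it maps $\psi(s)$ to a unit multiple of $\psi'(s)$. It commutes with $\mathbf L$ and $\mathbf R$, so $\mathbf L\psi'(s)=\kappa\,\mathbf R\psi'(s)$. By Step 1, \eqref{eq:kappa} holds for $\chi'$ with the same $s$ and $\gamma$, and $\mathbf R\psi'(s)$ has unit coordinates. Hence $\kappa'=\kappa$, that is,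
\[
\frac{ab}{b-s^{-N}}=\frac{a'b'}{b'-s^{-N}}\qquad\text{in }B .
\]

\emph{Step 4: conclusion.} If $\chi\in\mathcal Q$, then $\zeta=s^{-N}$ satisfies $\zeta^2=-1$, both points lie on the curve $a^2b^2+b^2+1=0$, and Lemma~\ref{lem:curves}(a) gives $(a',b')=(a,b)$. If $\chi\in\mathcal K_{h,\sigma}$, both points satisfy \eqref{eq:Kcurve}, and
\[
\frac{ab}{b-s^{-N}}=\frac{\sigma_3(b-\sigma_1)}{b-\sigma_1+\sigma_1N\epsilon}=\sigma_3\Bigl(1-\frac{\sigma_1N}{b-\sigma_1}\,\epsilon\Bigr).
\]
The coefficient of $\epsilon$ determines $b$, and \eqref{eq:Kcurve} then determines $a$. In both cases $\chi'=\chi$.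
\end{proof}

\begin{thebibliography}{9}

\bibitem{BW} Bonahon and Wong, Geom. Topol. \textbf{15} (2011).

\bibitem{CL} Costantino and L\^e, \emph{Stated skein algebras of surfaces}, JEMS (2022).

\bibitem{Kor} Julien Korinman, \emph{Quantum holonomic link invariants derived from stated skein algebras}, arXiv:1907.01732 (2019).

\end{thebibliography}
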